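# Transitive amenable actions and subgroups of finite index

## 1. A shift that makes $F_2\wr\mathbb Z$ act amenably

All groups and sets in this lecture are discrete. A **mean** on a set $X$ is a finitely additive probability measure $\mu$ defined on all subsets of $X$. If a group $G$ acts on $X$, it acts on means by $(g\mu)(A)=\mu(g^{-1}A)$, and the action is **amenable** if some mean is $G$-invariant. A finite nonempty $G$-set is amenable, by the uniform measure. The translation action of $\mathbb Z$ on itself is amenable: fix a free ultrafilter $\omega$ on $\mathbb N$ and take the $\omega$-limit of the uniform measures on $\{1,\dots,n\}$. The free group $F_2$ acting on itself by translation has no invariant mean, because $F_2$ is not an amenable group.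

Nevertheless a group containing $F_2$ can act amenably in an interesting way. Let $Q$ be any nontrivial countable group, for instance $F_2$. Let $H=\bigoplus_{k\in\mathbb Z}Q$ be the group of finitely supported functions $q:\mathbb Z\to Q$, and let $\tau$ be the automorphism $(\tau q)(k)=q(k+1)$. Form the wreath product $Q\wr\mathbb Z=H\rtimes\langle s\rangle$, where $sqs^{-1}=\tau q$. For $n\in\mathbb Z$ put
$$H_n=\{q\in H:\ q(k)=1\text{ for all }k\ge n\}.$$
Then $s^{-1}H_ns=H_{n+1}$. The $H_n$ increase with $n$, their union is $H$, and their intersection is trivial.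

Let $Q\wr\mathbb Z$ act on the cosets of $H_0$. Three things can be checked by hand.

First, the action is transitive. It is also faithful. Indeed, the elements acting trivially on a coset space $G/L$ form the **core** $\bigcap_{g\in G}gLg^{-1}$, the largest normal subgroup of $G$ contained in $L$. Here the core lies in $\bigcap_n s^nH_0s^{-n}=\bigcap_nH_{-n}=1$.

Second, the stabilizer of the point $s^{-n}H_0$ is $s^{-n}H_0s^n=H_n$. So each $q\in H$ fixes $s^{-n}H_0$ for all large $n$.

Third, the mean
$$\nu(A)=\lim_{n\to\omega}\tfrac1n\,\#\{1\le j\le n:\ s^{-j}H_0\in A\}$$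
is invariant. An element $q\in H$ moves only finitely many of the points $s^{-j}H_0$, $j\ge1$, so it changes the count by a bounded amount. Since $s\cdot s^{-j}H_0=s^{-(j-1)}H_0$, replacing $A$ by $s^{-1}A$ changes the count by at most $1$. Hence $\nu$ is invariant under $H$ and $s$, which generate.

So $Q\wr\mathbb Z$ has a faithful, transitive, amenable action for every $Q$. We walk along the points $s^{-n}H_0$, and in the limit every element of $H$ stops moving.

Let $\mathcal A$ denote the class of countable groups that admit a faithful, transitive, amenable action on some set. Every countable amenable group lies in $\mathcal A$, since it acts on itself, and we have just seen that $F_2\wr\mathbb Z\in\mathcal A$.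

## 2. Two shifts in opposite directions

Now double the example. Let $D_\infty=\langle s,\sigma\mid\sigma^2=1,\ \sigma s\sigma=s^{-1}\rangle$ act on $H\times H$ by
$$s(p,q)=(\tau p,\tau^{-1}q),\qquad \sigma(p,q)=(q,p).$$
The relation $\sigma s\sigma=s^{-1}$ holds, since $\sigma s\sigma(p,q)=(\tau^{-1}p,\tau q)$. Let
$$\Gamma=(H\times H)\rtimes D_\infty,\qquad \Gamma_0=(H\times H)\rtimes\langle s\rangle,\qquad B=H_0\times H .$$
The subgroup $\Gamma_0$ is normal of index $2$ in $\Gamma$. Consider $\Gamma$ acting on $\Gamma/B$.

The core of $B$ lies in $\bigcap_n s^nBs^{-n}=\bigcap_n(H_{-n}\times H)=1\times H$. It is also invariant under conjugation by $\sigma$, hence lies in $H\times1$, hence is trivial. The stabilizer of $s^{-n}B$ is $H_n\times H$. As in Section 1, the averages over the points $s^{-j}B$ therefore give a mean $\nu$ invariant under $H\times H$ and $s$, that is, under $\Gamma_0$. Since $\Gamma_0$ is normal, $\sigma\nu$ is also $\Gamma_0$-invariant, and $\frac12(\nu+\sigma\nu)$ is $\Gamma$-invariant. So $\Gamma\in\mathcal A$.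

What does $\Gamma_0$ do on $\Gamma/B$? It has two orbits, $\Gamma_0B$ and $\Gamma_0\sigma B$. The group $1\times H$ is normal in $\Gamma_0$ and fixes the point $B$, so it acts trivially on the first orbit. Likewise $H\times1$ acts trivially on the second. Both orbits are amenable, but neither is faithful. The group $\Gamma$ acts faithfully only because $\sigma$ ties the two orbits together. This raises the question studied here, which is taken from Claire Anantharaman-Delaroche, "Amenable actions preserving a locally finite metric", arXiv:1804.06177 (2018):

*If $G\in\mathcal A$ and $K$ is a subgroup of finite index in $G$, must $K\in\mathcal A$?*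

The pair $(\Gamma,\Gamma_0)$ does not answer it. Let $\rho$ be the automorphism $(\rho q)(k)=q(-k)$ of $H$. Then $(\rho\tau^{-1}q)(k)=q(-k-1)=(\tau\rho q)(k)$, so $\rho\tau^{-1}=\tau\rho$. Applying $\rho$ to the second factor therefore turns the action $(\tau,\tau^{-1})$ of $s$ into $(\tau,\tau)$, so $\Gamma_0\cong(Q\times Q)\wr\mathbb Z$, which lies in $\mathcal A$ by Section 1. In other words, the second copy of $H$ can be exhausted in the other direction, by functions supported on $k\ge -n$, and then both copies are exhausted as we walk along $s^{-n}$.

The answer to the question is nevertheless no. We shall replace $H$ by a group that can be exhausted in one direction only.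

## 3. What restriction to an orbit gives

The sensible first attempt at a positive answer is to restrict the action of $G$ to an orbit of $K$. Carried out carefully, it tells us which subgroups could be counterexamples.

**Proposition 1.** Let $G$ be a countable group and $K\le G$ a subgroup of finite index.

(i) $G\in\mathcal A$ if and only if there is $L\le K$ such that $K\curvearrowright K/L$ is amenable and $\bigcap_{g\in G}gLg^{-1}=1$.

(ii) If $K\in\mathcal A$, then $G\in\mathcal A$.

(iii) If $G\in\mathcal A$, $K$ is normal in $G$, and any two nontrivial normal subgroups of $K$ intersect nontrivially, then $K\in\mathcal A$.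

*Proof.* **Step 1: (i), from $G$ down to $K$.** We look for a $K$-orbit of positive mean. Let $\mu$ be a $G$-invariant mean on $G/L_0$, where $L_0$ has trivial core in $G$. The $K$-orbits on $G/L_0$ correspond to the double cosets $K\backslash G/L_0$, so there are at most $[G:K]$ of them. By finite additivity some orbit $KgL_0$ has positive mean. Restricting $\mu$ to this orbit and normalizing gives a $K$-invariant mean on it. As a $K$-set the orbit is $K/L$ with $L=K\cap gL_0g^{-1}$. The $G$-core of $L$ lies in the $G$-core of $gL_0g^{-1}$, which is that of $L_0$, hence is trivial.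

**Step 2: (i), from $K$ up to $G$.** We average translates of a mean. Let $\mu$ be a $K$-invariant mean on $K/L$, viewed as a mean on $G/L\supset K/L$, and let $g_1,\dots,g_r$ represent the cosets $G/K$. For $g\in G$ write $gg_i=g_{\pi(i)}k_i$ with $\pi$ a permutation and $k_i\in K$. Then $g(g_i\mu)=g_{\pi(i)}k_i\mu=g_{\pi(i)}\mu$, so $\frac1r\sum_ig_i\mu$ is $G$-invariant. The transitive action on $G/L$ is faithful because the $G$-core of $L$ is trivial.

**Step 3: (ii).** Take $L\le K$ with $K/L$ amenable and trivial $K$-core. The $G$-core of $L$ is contained in the $K$-core, so it is trivial, and (i) applies.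

**Step 4: (iii).** We show that the $L$ given by (i) already has trivial $K$-core $N=\bigcap_{k\in K}kLk^{-1}$. Since $G=\bigcup_ig_iK$,
$$1=\bigcap_{g\in G}gLg^{-1}=\bigcap_{i=1}^r g_iNg_i^{-1}.$$
As $K$ is normal in $G$, each $g_iNg_i^{-1}$ is a normal subgroup of $K$. If $N\ne1$, these are finitely many nontrivial normal subgroups of $K$. By hypothesis and induction on the number of factors their intersection is nontrivial, a contradiction. So $N=1$, and $K\curvearrowright K/L$ is faithful, transitive and amenable. $\square$

So the attempt breaks down at faithfulness, and only there. For normal $K$, a counterexample must contain two nontrivial normal subgroups with trivial intersection (which then commute), like $H\times1$ and $1\times H$ in Section 2. But there the two directions could be reversed independently. To forbid this we need a tool that dictates where an arbitrary invariant mean must live.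

## 4. Property (T) without finite quotients forces fixed points

Recall that a unitary representation of a countable group $P$ has *almost invariant vectors* if for every finite $\Phi\subset P$ and $\eta>0$ there is a unit vector $\xi$ with $\|g\xi-\xi\|<\eta$ for all $g\in\Phi$. The group $P$ has **Kazhdan's property (T)** if every unitary representation with almost invariant vectors has a nonzero invariant vector. Finite groups have it: average over the group a vector moved by less than $\frac12$. The group $\mathbb Z$ does not: in $\ell^2(\mathbb Z)$ normalized indicator functions of long intervals are almost invariant, while an invariant function is constant, hence zero. We use two textbook facts: property (T) passes to quotients, and a countable group with property (T) is finitely generated.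

**Lemma 2.** Let $P$ be a countable group with property (T) and no nontrivial finite quotient, acting on a set $X$ with an invariant mean $\mu$. Then $\mu(\mathrm{Fix}(P))=1$.

*Proof.* Let $Y=X\setminus\mathrm{Fix}(P)$, a $P$-invariant set, and suppose $\mu(Y)>0$. Restricting $\mu$ to $Y$ and normalizing gives a $P$-invariant mean on $Y$, still called $\mu$. By integration it is a positive functional on $\ell^\infty(Y)$ with $\mu(1)=1$.

**Step 1: from the mean to almost invariant functions in $\ell^1$.** This is the Day–Namioka argument. Let $\mathrm{Prob}(Y)$ be the convex set of $f\ge0$ in $\ell^1(Y)$ with $\|f\|_1=1$. It is weak-$*$ dense among the means. Otherwise Hahn–Banach gives a mean $m$ and a real function $u\in\ell^\infty(Y)$ with $m(u)>\sup_{f\in\mathrm{Prob}(Y)}\sum_yf(y)u(y)=\sup u$, which is impossible for a mean. So there is a net $f_\alpha$ in $\mathrm{Prob}(Y)$ converging weak-$*$ to $\mu$. For each $g\in P$ we get $gf_\alpha-f_\alpha\to g\mu-\mu=0$ weakly in $\ell^1(Y)$. Let $\Phi\subset P$ be finite. Then $0$ is in the weak closure of the convex set $\{(gf-f)_{g\in\Phi}:f\in\mathrm{Prob}(Y)\}$ in $\ell^1(Y)^{\Phi}$.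 The weak and norm closures of a convex set coincide. So for each $\eta>0$ there is $f\in\mathrm{Prob}(Y)$ with $\|gf-f\|_1<\eta$ for all $g\in\Phi$.

**Step 2: from $\ell^1$ to $\ell^2$.** Let $\xi=\sqrt f$, a unit vector in $\ell^2(Y)$. Since $|\sqrt a-\sqrt b|^2\le|a-b|$ for $a,b\ge0$, we get $\|g\xi-\xi\|_2^2\le\|gf-f\|_1<\eta$ for $g\in\Phi$. So $\ell^2(Y)$ has almost invariant vectors.

**Step 3: a finite invariant set.** By property (T) there is a nonzero $P$-invariant $\zeta\in\ell^2(Y)$. Pick $y_0$ with $c=|\zeta(y_0)|>0$. The set $\{y\in Y:|\zeta(y)|\ge c\}$ is nonempty, finite and $P$-invariant. The image of $P$ in its finite symmetric group is a finite quotient of $P$, hence trivial. So $P$ fixes points of $Y$, contradicting the definition of $Y$. $\square$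

The hypothesis on finite quotients cannot be dropped: a nontrivial finite group acting on itself has property (T), an invariant mean, and no fixed point.

## 5. Modules filtered in one direction

We want to replace $H$ by an abelian group $V$ with an increasing filtration $V(n)$, moved by an automorphism $t$ as $H_n$ was moved by $\tau$. This time every invariant mean of the larger group should be forced onto points fixed by $V(n)$, for every $n$. An infinite abelian group such as $V(n)$ does not have property (T), so Lemma 2 cannot be applied to $V(n)$ itself. The remedy is an auxiliary group $\bar\Delta$ acting on $V$ for which $V(n)\rtimes\bar\Delta$ satisfies the hypotheses of Lemma 2.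

**Proposition 3.** There are a countable abelian group $V\neq0$, an automorphism $t$ of $V$, subgroups $V(n)$ of $V$ $(n\in\mathbb Z)$, and a countable group $\bar\Delta$ acting faithfully on $V$ by automorphisms, such that:

1. $V(n)\subset V(n+1)$ for all $n$, $\bigcup_nV(n)=V$ and $\bigcap_nV(n)=0$;
2. $tV(n)=V(n-1)$ for all $n$;
3. the action of $\bar\Delta$ commutes with $t$ and preserves every $V(n)$;
4. each $V(n)\rtimes\bar\Delta$ has property (T), is finitely generated, and has no nontrivial finite quotient.

We write $V_0=V(0)$, so $V(n)=t^{-n}V_0$. The proof is in Section 7.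

A toy case of items 1–3 is $V=\mathbb Z[\frac12]$, $t=$ multiplication by $2$, $V(n)=2^{-n}\mathbb Z$, $\bar\Delta=1$. Item 4 fails, since $\mathbb Z$ has many finite quotients and no property (T). The groups built from this toy as below would be solvable, hence amenable, hence in $\mathcal A$. So item 4 is what matters. The groups $H_n$ of Section 1 also fail it: a finite subset of $H_n$ has a finite set of coordinates as support, so $H_n$ is not finitely generated and cannot have property (T).

One consequence of items 1 and 2 for later: *the inclusions $V(n)\subset V(n+1)$ are strict.* If one were an equality, applying powers of $t$ would make all $V(n)$ equal, so $V=\bigcap_nV(n)=0$, which is false.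

## 6. An index-two subgroup outside $\mathcal A$

Take the data of Proposition 3. Let $D_\infty$ act on $V\oplus V$ by
$$s(v,w)=(tv,t^{-1}w),\qquad \sigma(v,w)=(w,v),$$
where again $\sigma s\sigma(v,w)=(t^{-1}v,tw)=s^{-1}(v,w)$. By item 3 this commutes with the diagonal action of $\bar\Delta$. Put
$$G=(V\oplus V)\rtimes(\bar\Delta\times D_\infty),\qquad H=(V\oplus V)\rtimes\bar\Delta,\qquad K=H\rtimes\langle s\rangle.$$
(From here on $H$ denotes this group.) $G$ is countable, and $K$ is normal of index $2$ in $G$.

**Theorem 4.** The groups $G$ and $K$ are finitely generated, $G\in\mathcal A$, and $K\notin\mathcal A$. Hence $\mathcal A$ is not closed under passing to finite index subgroups, not even normal subgroups of index $2$ in finitely generated groups.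

*Proof.* **Step 1: finite generation.** The points to notice are that $s^{-1}$ expands the first filtration and $s$ expands the second:
$$V\oplus0=\bigcup_{n\ge0}s^{-n}(V_0\oplus0)s^n,\qquad 0\oplus V=\bigcup_{n\ge0}s^n(0\oplus V_0)s^{-n}.$$
So $K$ is generated by $s$ together with $(V_0\oplus0)\rtimes\bar\Delta$ and $(0\oplus V_0)\rtimes\bar\Delta$, which are finitely generated by item 4. Adding $\sigma$ gives generators of $G$.

**Step 2: a faithful transitive action of $G$.** As in Section 2, let $L=(V_0\oplus V)\rtimes\bar\Delta$ and consider $G\curvearrowright G/L$. Let $C$ be a normal subgroup of $G$ contained in $L$. For every $n$,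
$$C\cap(V\oplus V)\subset s^n(V_0\oplus V)s^{-n}=t^nV_0\oplus V,$$
and $\bigcap_nt^nV_0=\bigcap_nV(-n)=0$, so $C\cap(V\oplus V)\subset0\oplus V$. Conjugating by $\sigma$ gives $C\cap(V\oplus V)\subset V\oplus0$ as well, so $C\cap(V\oplus V)=0$. Two normal subgroups with trivial intersection commute, hence $C$ commutes with $V\oplus V$. Let $(u,\delta)\in C$ with $u\in V\oplus V$ and $\delta\in\bar\Delta$. As $V\oplus V$ is abelian, conjugation by $(u,\delta)$ acts on $V\oplus V$ as $\delta$ does. So $\delta$ acts trivially on $V$, and $\delta=1$ by faithfulness. Then $(u,1)\in C\cap(V\oplus V)=0$. So $C=1$.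

**Step 3: an invariant mean for $G$.** The stabilizer of $s^{-n}L$ is $s^{-n}Ls^n=(V(n)\oplus V)\rtimes\bar\Delta$. These groups increase to $H$, so each $h\in H$ fixes $s^{-n}L$ for all large $n$. Let
$$\mu_1(A)=\lim_{n\to\omega}\tfrac1n\,\#\{1\le j\le n:\ s^{-j}L\in A\}.$$
As in Section 1, $h\in H$ moves only finitely many of the points $s^{-j}L$, $j\ge1$, and replacing $A$ by $s^{-1}A$ changes the count by at most $1$. So $\mu_1$ is invariant under $H$ and $s$, hence under $K$. For $k\in K$ we have $k\sigma\mu_1=\sigma(\sigma^{-1}k\sigma)\mu_1=\sigma\mu_1$, because $K$ is normal. As $G=K\cup\sigma K$ and $\sigma^2=1$, the mean $\frac12(\mu_1+\sigma\mu_1)$ is $G$-invariant. So $G\in\mathcal A$.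

**Step 4: heights.** It remains to show $K\notin\mathcal A$. Let $K$ act transitively on a set $X$ with an invariant mean $\mu$. We show that $V\oplus0$ or $0\oplus V$ acts trivially, so that the action is not faithful. This step defines the quantity that does the work. Write $V_1(n)=V(n)\oplus0$ and $V_2(n)=0\oplus V(n)$. For $x\in X$ and $i=1,2$ let
$$h_i(x)=\sup\{n\in\mathbb Z:\ V_i(n)\text{ fixes }x\}\in\mathbb Z\cup\{\pm\infty\}.$$
Since $V_i(n)$ increases with $n$, the set on the right is closed under passing to smaller integers. So for $n\in\mathbb Z$,
$$h_i(x)\ge n\iff V_i(n)\text{ fixes }x. \tag{1}$$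

*Example.* On the orbit $K\cdot L\subset G/L$ of Step 2, the stabilizer of $s^{-n}L$ is $(V(n)\oplus V)\rtimes\bar\Delta$. So there $h_1=n$, because the inclusions are strict, and $h_2=+\infty$. Now try to repair faithfulness with $K/L'$, where $L'=L\cap\sigma L\sigma^{-1}=(V_0\oplus V_0)\rtimes\bar\Delta$. This action is faithful. A normal subgroup $C$ of $K$ inside $L'$ meets $V\oplus V$ inside $\bigcap_{n\in\mathbb Z}(t^nV_0\oplus t^{-n}V_0)=0$, and the end of Step 2 applies. But the stabilizer in $K$ of $s^{-n}L'$ is $(V(n)\oplus V(-n))\rtimes\bar\Delta$, so its heights are $(n,-n)$: what is gained in one coordinate is lost in the other. The rest of the proof shows that this happens in every candidate action.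

**Step 5: how $K$ changes heights.** The group $V_i(n)$ fixes $kx$ if and only if $k^{-1}V_i(n)k$ fixes $x$. Every $k\in H$ normalizes $V_i(n)$, because $V\oplus V$ is abelian and $\bar\Delta$ preserves $V(n)$. So $h_i(kx)=h_i(x)$ for $k\in H$. Next, $s^{-1}V_1(n)s=V_1(n+1)$, so by (1) $h_1(sx)\ge n$ if and only if $h_1(x)\ge n+1$. Similarly $s^{-1}V_2(n)s=V_2(n-1)$. Therefore
$$h_1(sx)=h_1(x)-1,\qquad h_2(sx)=h_2(x)+1. \tag{2}$$

**Step 6: infinite height means a non-faithful action.** If $h_1(x)=+\infty$ for some $x$, then $V\oplus0=\bigcup_nV_1(n)$ fixes $x$. It is normal in $K$, so it fixes every $kx$. By transitivity it acts trivially, and we are done, since $V\ne0$. The same holds for $h_2$. So assume from now on that $h_1,h_2<+\infty$ everywhere.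

**Step 7: the mean wants both heights large.** For each $i$ and $n$ the subgroup $V_i(n)\rtimes\bar\Delta$ of $K$ is isomorphic to $V(n)\rtimes\bar\Delta$. By item 4 and Lemma 2 its fixed points have mean $1$, so by (1)
$$\mu(\{x:h_i(x)\ge n\})=1\qquad(i=1,2,\ n\in\mathbb Z). \tag{3}$$
Two sets of mean $1$ intersect in a set of mean $1$, which is nonempty. So for all $n,m\in\mathbb Z$ there is $x$ with $h_1(x)\ge n$ and $h_2(x)\ge m$.

**Step 8: the sum of the heights is constant.** Choose $x_0$ with $h_1(x_0),h_2(x_0)\ge0$ by Step 7. By Step 6 both are finite. Let $c=h_1(x_0)+h_2(x_0)\in\mathbb Z$. Every element of $K$ is a product of an element of $H$ and a power of $s$. So by Step 5 and transitivity $h_1$ and $h_2$ are finite on all of $X$ and $h_1+h_2=c$ everywhere. But Step 7 gives $x$ with $h_1(x)\ge c+1$ and $h_2(x)\ge0$, so $h_1(x)+h_2(x)>c$. This contradiction shows that the assumption in Step 6 fails, so the action is not faithful. Hence $K\notin\mathcal A$. $\square$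

$G$ escapes the contradiction because it does not need both heights finite on one orbit of $K$. Its mean lives half on points with $h_2=+\infty$ and half on points with $h_1=+\infty$.

## 7. The module inside an elementary group over a ring without finite quotients

We now prove Proposition 3. Rings are associative and unital. For a ring $R$, let $EL_n(R)\le GL_n(R)$ be the subgroup generated by the elementary matrices $e_{ij}(r)=1+rE_{ij}$ ($i\ne j$, $r\in R$), where $E_{ij}$ is the matrix unit. One deep result is used as a black box.

**Theorem (EJZ)** (M. Ershov, A. Jaikin-Zapirain, *Property (T) for noncommutative universal lattices*, Invent. Math. 179 (2010), Theorem 1.1). If $R$ is a finitely generated associative ring with $1$ and $n\ge3$, then $EL_n(R)$ has property (T).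

Why not use $\mathbb Z[t]$ as ring? Because $\mathbb Z[t]\to\mathbb F_2$ induces a surjection $EL_3(\mathbb Z[t])\to EL_3(\mathbb F_2)$, a nontrivial finite quotient. We need a ring without finite quotients.

**Step 1: a finitely generated ring $S$ with no unital homomorphism to a nonzero finite ring.** Let $S$ be the unital subring of $\mathrm{End}_{\mathbb Z}\big(\bigoplus_{n\ge0}\mathbb Ze_n\big)$ generated by
$$x_1e_n=e_{2n},\quad x_2e_n=e_{2n+1},\quad y_1e_{2n}=e_n,\ y_1e_{2n+1}=0,\quad y_2e_{2n+1}=e_n,\ y_2e_{2n}=0.$$
Then $y_1x_1=1$, $y_2x_2=1$, and $y_1x_2=0$. Let $S\to F$ be a unital homomorphism to a finite ring, and write images by the same letters. The map $a\mapsto x_1a$ on $F$ is injective, since $y_1x_1a=a$. As $F$ is finite it is surjective, so $x_1b=1$ for some $b\in F$. Then $b=y_1x_1b=y_1$, so $x_1y_1=1$. Hence $x_2=x_1y_1x_2=0$ and $1=y_2x_2=0$ in $F$, that is, $F=0$.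

**Step 2: adjoin $t$ and $\varepsilon$.** Put $R=S[t]$ with $t$ a central variable, and $R[\varepsilon]=R\oplus R\varepsilon$ with $\varepsilon$ central and $\varepsilon^2=0$. The ring $R[\varepsilon]$ is generated by $x_1,x_2,y_1,y_2,t,\varepsilon$. A finite quotient ring of $R[\varepsilon]$ receives a unital homomorphism from $S$, so by Step 1 it is zero.

**Step 3: the group.** This is where ring quotients are turned into group quotients.

**Lemma 5.** $E=EL_3(R[\varepsilon])$ is finitely generated, has property (T), and has no nontrivial finite quotient.

*Proof.* Property (T) is (EJZ), and it implies finite generation. Let $N$ be a normal subgroup of finite index in $E$, and let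
$$J=\{r\in R[\varepsilon]:\ e_{ij}(r)\in N\text{ for all }i\ne j\}.$$
For each $(i,j)$ the map $r\mapsto e_{ij}(r)$ is a homomorphism from the additive group of $R[\varepsilon]$ to $E$. So $J$ is an intersection of six additive subgroups of finite index, hence has finite index.

Let $\{i,j,k\}=\{1,2,3\}$ and $[x,y]=xyx^{-1}y^{-1}$. For $r,a\in R[\varepsilon]$,
$$[e_{ik}(r),e_{kj}(a)]=(1+rE_{ik}+aE_{kj}+raE_{ij})(1-rE_{ik}-aE_{kj}+raE_{ij})=1+(2ra-ra)E_{ij}=e_{ij}(ra),$$
because among products of two non-identity terms only $rE_{ik}\cdot(-aE_{kj})=-raE_{ij}$ is nonzero. If $r\in J$, then $e_{ik}(r)\in N$, and normality of $N$ gives $e_{ij}(ra)=[e_{ik}(r),e_{kj}(a)]\in N$ and $e_{ij}(ar)=[e_{ik}(a),e_{kj}(r)]\in N$. Here $(i,j)$ was arbitrary, so $ra,ar\in J$. Thus $J$ is a two-sided ideal of finite index, and $R[\varepsilon]/J$ is a finite ring. By Step 2 it is zero, so $J=R[\varepsilon]$. Then $N$ contains all generators of $E$, that is, $N=E$. $\square$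

**Step 4: the module $V_0$.** We extract the infinitesimal part of $E$. Let $\Delta=EL_3(R)\le E$. Setting $\varepsilon=0$ gives a surjection $E\to\Delta$, split by the inclusion. Its kernel consists of matrices $1+\varepsilon m$ with $m\in M_3(R)$. Call the set of these $m$ $V_0$. Since
$$(1+\varepsilon m)(1+\varepsilon m')=1+\varepsilon(m+m'),\qquad \delta(1+\varepsilon m)\delta^{-1}=1+\varepsilon\,\delta m\delta^{-1}\quad(\delta\in\Delta),$$
$V_0$ is an additive subgroup of $M_3(R)$ invariant under conjugation by $\Delta$, and $E=V_0\rtimes\Delta$. It is nonzero: $e_{12}(\varepsilon)\in E$ gives $E_{12}\in V_0$.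

Moreover $tV_0\subset V_0$. Indeed, $a+b\varepsilon\mapsto a+bt\varepsilon$ ($a,b\in R$) is a unital ring endomorphism of $R[\varepsilon]$, because $(a+b\varepsilon)(a'+b'\varepsilon)=aa'+(ab'+ba')\varepsilon$ and $t$ is central. It maps elementary matrices to elementary matrices, so it maps $E$ into $E$, and it sends $1+\varepsilon m$ to $1+\varepsilon tm$.

**Step 5: the filtration.** Make $t$ invertible. Inside $M_3(S[t,t^{-1}])$ put
$$V(n)=t^{-n}V_0\quad(n\in\mathbb Z),\qquad V=\bigcup_nV(n).$$
From $tV_0\subset V_0$ we get $V(n)=t^{-n-1}(tV_0)\subset V(n+1)$, so $V$ is a group. Clearly $tV(n)=V(n-1)$ and $tV=V$. Also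
$$\bigcap_nV(n)\subset\bigcap_{k\ge0}t^kM_3(S[t])=0,$$
since a nonzero polynomial in $t$ with coefficients in $M_3(S)$ is not divisible by all powers of $t$. This gives items 1 and 2. Finitely generated rings are countable, so everything here is countable.

**Step 6: the group $\bar\Delta$.** Conjugation by $\Delta$ commutes with multiplication by the central element $t$, so it preserves every $V(n)$. Let $\bar\Delta$ be the image of $\Delta$ in $\mathrm{Aut}(V_0)$. If $\delta\in\Delta$ acts trivially on $V_0$, then $\delta t^{-n}v\delta^{-1}=t^{-n}\delta v\delta^{-1}=t^{-n}v$ for $v\in V_0$, so $\delta$ acts trivially on $V$. Hence $\bar\Delta$ acts on $V$. The action is faithful, already on $V_0$. It preserves each $V(n)$ and commutes with $t$. This is item 3.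

**Step 7: item 4.** The map $E=V_0\rtimes\Delta\to V_0\rtimes\bar\Delta$ is a surjective homomorphism, so $V_0\rtimes\bar\Delta$ inherits property (T), finite generation and the absence of nontrivial finite quotients from Lemma 5. For each $n$ the map $(v,\delta)\mapsto(t^nv,\delta)$ is an isomorphism $V(n)\rtimes\bar\Delta\cong V_0\rtimes\bar\Delta$, since $t^nV(n)=V_0$ and $t$ commutes with $\bar\Delta$. This proves Proposition 3, and with it the proof of Theorem 4 is complete. $\square$

## 8. Every nontrivial finite group as quotient

In Section 6, $s$ acts with exponents $(1,-1)$, and these sum to zero. That is why the sum of the heights was constant. The same bookkeeping works with one coordinate for each element of a finite group.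

**Theorem 6.** For every nontrivial finite group $F$ there are a finitely generated group $G\in\mathcal A$ and a finitely generated normal subgroup $K$ with $G/K\cong F$, such that for every subgroup $K\le M\le G$: $M\in\mathcal A$ if and only if $M\ne K$.

In particular (take $F$ cyclic) every index $d\ge2$ occurs; index $2$ is trivially the least possible.

*Proof.* **Step 1: the groups.** Let $\Lambda=\{a\in\mathbb Z^F:\sum_fa_f=0\}$ act on $V^F$ by $(av)_f=t^{a_f}v_f$. Let $F$ act on $V^F$ and on $\Lambda$ by $(gv)_f=v_{g^{-1}f}$ and $(ga)_f=a_{g^{-1}f}$. These fit together to an action of $\Lambda\rtimes F$, since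
$$\big(g\,a\,g^{-1}v\big)_f=\big(a\,g^{-1}v\big)_{g^{-1}f}=t^{a_{g^{-1}f}}(g^{-1}v)_{g^{-1}f}=t^{(ga)_f}v_f .$$
They commute with the diagonal action of $\bar\Delta$. Put
$$H=V^F\rtimes\bar\Delta,\qquad K=V^F\rtimes(\bar\Delta\times\Lambda),\qquad G=V^F\rtimes\big(\bar\Delta\times(\Lambda\rtimes F)\big).$$
Then $K$ is normal in $G$ with $G/K\cong F$, and the subgroups between $K$ and $G$ are the groups $K\rtimes F_0$ with $F_0\le F$. For $F$ of order $2$ these are the groups of Section 6.

**Step 2: finite generation.** For $f\in F$ let $V_f(n)\subset V^F$ be the copy of $V(n)$ in coordinate $f$. For $a\in\Lambda$,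
$$aV_f(n)a^{-1}=V_f(n-a_f). \tag{4}$$
Since $|F|\ge2$, for each $f$ and $n$ there is $a\in\Lambda$ with $a_f=-n$, and then $aV_f(0)a^{-1}=V_f(n)$. So $K$ is generated by $\Lambda$ and the groups $V_f(0)\rtimes\bar\Delta$, $f\in F$. The former is free abelian of finite rank and the latter are finitely generated by item 4 of Proposition 3. Adding $F$ gives generators of $G$.

**Step 3: $K\notin\mathcal A$.** Suppose $K$ acts transitively and faithfully on $X$ with an invariant mean $\mu$. For $f\in F$ put $h_f(x)=\sup\{n\in\mathbb Z:V_f(n)\text{ fixes }x\}$; as in (1), $h_f(x)\ge n$ if and only if $V_f(n)$ fixes $x$. We repeat Steps 5–8 of Section 6.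

If $h_f(x)=+\infty$ for some $x$, then $\bigcup_nV_f(n)$ fixes $x$. It is a nontrivial normal subgroup of $K$, since it commutes with $V^F$ and is preserved by $\bar\Delta$ and $\Lambda$. By transitivity it acts trivially, contradicting faithfulness. So $h_f<+\infty$ everywhere. By Lemma 2 applied to $V_f(n)\rtimes\bar\Delta\cong V(n)\rtimes\bar\Delta$, we have $\mu(\{h_f\ge n\})=1$ for all $f$ and $n$. As $F$ is finite, for each $n$ there is $x$ with $h_f(x)\ge n$ for all $f$ at once.

The group $H$ normalizes every $V_f(n)$, so $h_f$ is $H$-invariant. For $a\in\Lambda$, (4) gives $a^{-1}V_f(n)a=V_f(n+a_f)$. So $h_f(ax)\ge n$ if and only if $h_f(x)\ge n+a_f$, that is, $h_f(ax)=h_f(x)-a_f$.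

Pick $x_0$ with $h_f(x_0)\ge0$ for all $f$. These numbers are finite. Since $K=H\Lambda$ acts transitively and $\sum_fa_f=0$ on $\Lambda$, all $h_f$ are finite on $X$ and $\sum_fh_f$ is a constant $c\in\mathbb Z$. But there is $x$ with $h_f(x)\ge|c|+1$ for all $f$, so $\sum_fh_f(x)>c$, a contradiction.

**Step 4: the action of $M=K\rtimes F_0$ when $F_0\ne1$.** The subgroup $L$ should be small in some coordinates, and $F_0$ should carry these to all coordinates. There must also be at least one coordinate left over, so that $\Lambda$ can move all the small ones in the same direction. Let $J\subset F$ be a set of representatives for the orbits of $F_0$ acting on $F$ by left translation. This action is free and $F_0\ne1$, so $J\ne F$. Fix $f_0\notin J$. For every $n\in\mathbb Z$ there is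
$$a\in\Lambda\quad\text{with}\quad a_j=n\ \text{ for all } j\in J: \tag{5}$$
take $a_{f_0}=-n|J|$ and all other coordinates zero. Let
$$L=\Big(\bigoplus_{j\in J}V_0\oplus\bigoplus_{f\notin J}V\Big)\rtimes\bar\Delta$$
and let $M$ act on $M/L$.

**Step 5: faithfulness.** Let $C$ be a normal subgroup of $M$ contained in $L$. Conjugating by the element in (5), we see that for $j\in J$ the $j$-coordinate of any element of $C\cap V^F$ lies in $t^nV_0$, for every $n$. Since $\bigcap_nt^nV_0=0$, it vanishes. If $v\in C\cap V^F$ and $g\in F_0$, then $g^{-1}v\in C\cap V^F$, so $v_{gj}=(g^{-1}v)_j=0$ for $j\in J$. As $F_0J=F$, this gives $v=0$. So $C\cap V^F=0$, and the normal subgroups $C$ and $V^F$ of $M$ commute. If $(u,\delta)\in C$ with $u\in V^F$ and $\delta\in\bar\Delta$, then $\delta$ acts trivially on $V$, because $V^F$ is abelian. So $\delta=1$, and $u\in C\cap V^F=0$. Thus $C=1$.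

**Step 6: an invariant mean.** As in Section 6 we average over points whose stabilizers exhaust $H$. Now $\Lambda$ takes the role of $\langle s\rangle$. Let $\Phi_n'$ be a Følner sequence of $\Lambda$, for instance growing boxes with respect to a basis: finite nonempty sets with $|(a+\Phi_n')\,\triangle\,\Phi_n'|/|\Phi_n'|\to0$ for each $a\in\Lambda$. Let $b\in\Lambda$ have $b_j=-1$ for all $j\in J$, which exists by (5). Translating, $\Phi_n=\Phi_n'+m_nb$ is again a Følner sequence, and for $m_n$ large enough
$$a_j\le-n\qquad\text{for all }a\in\Phi_n,\ j\in J. \tag{6}$$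
The stabilizer of $aL$ is
$$aLa^{-1}=\Big(\bigoplus_{j\in J}V(-a_j)\oplus\bigoplus_{f\notin J}V\Big)\rtimes\bar\Delta .$$
Let $h\in H$. Its $V^F$-part has all coordinates in some $V(n_0)$. For $n\ge n_0$ and $a\in\Phi_n$, (6) gives $V(n_0)\subset V(-a_j)$ for all $j\in J$, so $h$ fixes $aL$. Define
$$\mu_1(A)=\lim_{n\to\omega}\frac{\#\{a\in\Phi_n:\ aL\in A\}}{|\Phi_n|}.$$
It is $H$-invariant by what was just said and $\Lambda$-invariant by the Følner property, hence invariant under $K=H\Lambda$. Since $K$ is normal in $M$, each $g\mu_1$ with $g\in F_0$ is $K$-invariant, and $F_0$ permutes these means. So $\frac1{|F_0|}\sum_{g\in F_0}g\mu_1$ is invariant under $M=KF_0$, and $M\in\mathcal A$.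

**Step 7: all intermediate groups.** A subgroup $K\le M\le G$ is $K\rtimes F_0$, and $M\ne K$ exactly when $F_0\neq1$. Steps 4–6 give $M\in\mathcal A$ in that case, in particular for $M=G$, and Step 3 gives $K\notin\mathcal A$. $\square$
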